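# The maximum of a Gaussian vector with a large mean: exact tail exponents

## 1. Tail bounds whose exponents feel the mean

Throughout, $N\ge 2$ is an integer, $L=\log N$, and $\{X_i\}_{i=1}^N$ is a centered Gaussian process (that is, a centered Gaussian vector, with arbitrary correlations). Fix $\alpha$ with $0<\alpha<\sqrt2$. The standing hypotheses are
$$\operatorname{Var}X_i\le 1\ \text{ for all } i,\qquad \mathbb E F\ge \alpha\sqrt L,\qquad\text{where } F=\sup_{1\le i\le N}X_i .$$
We write $m=\mathbb EF/\sqrt L$, so $m\ge\alpha>0$; we shall see in a moment that $m<\sqrt2$ always.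

**Theorem 1.** Under the standing hypotheses, if $\beta>0$ and $\mathbb EF+\beta\sqrt L\le\sqrt{2L}$, then
$$\mathbb P(F\ge \mathbb EF+\beta\sqrt L)\le N^{-\beta^2/(2-m^2)}\le N^{-\beta^2/(2-\alpha^2)} .$$

The same method, with one further tool for the lower tail, gives more. For $\mu\in(0,\sqrt2)$ and $\beta>0$ set
$$I_\mu(\beta)=\begin{cases}\beta^2/(2-\mu^2), & \mu^2+\mu\beta\le 2,\\ (\mu+\beta)^2/2-1, & \mu^2+\mu\beta\ge2.\end{cases}$$

**Theorem 2.** Under the standing hypotheses the following hold.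

1. (Upper tail.) For every $\beta>0$: $\ \mathbb P(F\ge \mathbb EF+\beta\sqrt L)\le N^{-I_m(\beta)}\le N^{-I_\alpha(\beta)}$.
2. (Variance.) $\operatorname{Var}F+\dfrac{(\mathbb EF)^2}{2\log N}\le 1$.
3. (Lower tail.) For every $\beta>0$: $\ \mathbb P(F\le \mathbb EF-\beta\sqrt L)\le N^{-\beta^2/(2-m^2)}\le N^{-\beta^2/(2-\alpha^2)}$. Hence $\mathbb P(|F-\mathbb EF|\ge\beta\sqrt L)\le 2N^{-\beta^2/(2-\alpha^2)}$ whenever $0<\beta\le(2-\alpha^2)/\alpha$.
4. (Sharpness.) For all fixed $\alpha\in(0,\sqrt2)$ and $\beta>0$ there are processes (for all large $N$) satisfying the hypotheses with $\mathbb P(F\ge \mathbb EF+\beta\sqrt L)\ge N^{-I_\alpha(\beta)-o(1)}$ and $\mathbb P(F\le \mathbb EF-\beta\sqrt L)\ge N^{-\beta^2/(2-\alpha^2)-o(1)}$. So the exponents are optimal for every $\beta$. The range $\beta\le(2-\alpha^2)/\alpha$ (i.e. $\alpha+\beta\le2/\alpha$, which contains $\alpha+\beta\le\sqrt2$) is exactly the range in which the exponent $\beta^2/(2-\alpha^2)$ is valid for the upper tail.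

## 2. Reading the exponents

The problem comes from Jian Ding, Ronen Eldan, Alex Zhai, "On multiple peaks and moderate deviations for supremum of Gaussian field", arXiv:1311.5592 (2013). A theorem quoted with it says that, under the standing hypotheses, there are an absolute constant $C>0$ and a number $c(\alpha)>0$ with
$$\mathbb P(|F-\mathbb EF|\ge\beta\sqrt L)\le CN^{-\beta^2/(2-c(\alpha))}\qquad\text{for } 0<\beta\le\alpha/100 .$$
The question is whether, for the upper tail, $c(\alpha)$ can be replaced by $\alpha^2$: is there a function $\varepsilon_\alpha(N)\to0$, depending only on $\alpha$ and $N$, such that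
$$\mathbb P(F\ge\mathbb EF+\beta\sqrt L)\le N^{-(\beta^2+\varepsilon_\alpha(N))/(2-\alpha^2)}$$
for all $N\ge 2$, all such processes, and all $\beta>0$ with $\mathbb EF+\beta\sqrt L\le\sqrt{2L}$? Theorem 1 answers yes, with $\varepsilon_\alpha\equiv0$: no correction is needed at any $N\ge2$.

In words: the maximum of $N$ Gaussians of variance at most $1$ has mean at most $\sqrt{2\log N}$, and the closer the mean gets to this ceiling, the tighter the fluctuations must be. In the stated range the tails look like those of a Gaussian of variance $1-m^2/2$, since $N^{-\beta^2/(2-m^2)}=\exp\big(-\tfrac{(\beta\sqrt L)^2}{2(1-m^2/2)}\big)$. Part 2 of Theorem 2 says the same for the variance: $\operatorname{Var}F\le 1-m^2/2$.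

The ceiling itself is a one-line computation. With $\lambda=\sqrt{2L}$, Jensen's inequality and the fact that a maximum of $N\ge2$ positive numbers is strictly less than their sum give
$$e^{\lambda\mathbb EF}\le\mathbb Ee^{\lambda F}<\sum_{i}\mathbb Ee^{\lambda X_i}\le Ne^{\lambda^2/2},\qquad\text{so}\qquad \mathbb EF<\frac L\lambda+\frac\lambda2=\sqrt{2L},\quad m<\sqrt2. \tag{1}$$

The function $I_\mu$ glues two exponents. The first branch is the Gaussian exponent just described. The second comes from the union bound: since $\mathbb P(X_i\ge s)\le e^{-s^2/2}$ for $s>0$,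
$$\mathbb P\big(F\ge(m+\beta)\sqrt L\big)\le N\cdot N^{-(m+\beta)^2/2}=N^{1-(m+\beta)^2/2}. \tag{2}$$
The two branches are related by an identity, checked by expanding both sides: with $\beta_*(\mu)=(2-\mu^2)/\mu$,
$$\frac{\beta^2}{2-\mu^2}-\Big(\frac{(\mu+\beta)^2}2-1\Big)=\frac{\mu^2}{2(2-\mu^2)}\big(\beta-\beta_*(\mu)\big)^2 . \tag{3}$$
(The coefficient of $\beta^2$ on both sides is $\frac1{2-\mu^2}-\frac12=\frac{\mu^2}{2(2-\mu^2)}$, that of $\beta$ is $-\mu$, and the constant is $1-\mu^2/2$.) So the union-bound exponent never exceeds the Gaussian one, and the two parabolas touch at $\beta_*(\mu)$ and only there. The condition $\mu^2+\mu\beta\le2$ says precisely $\beta\le\beta_*(\mu)$. In the range of the question $m+\beta\le\sqrt2$, hence $m^2+m\beta\le\sqrt2\,m<2$: we are always on the first branch.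

## 3. Two processes computed by hand

**Example A ($N=2$).** Let $X_1=g$, $X_2=-g$ with $g$ standard normal, so $F=|g|$. Then $\mathbb EF=\sqrt{2/\pi}$ and $\operatorname{Var}F=1-2/\pi\approx0.363$, while $(\mathbb EF)^2/(2\log2)=\frac{2/\pi}{2\log 2}\approx0.459$. The sum in Theorem 2(2) is about $0.823\le1$.

The next example is the one that the theorem says is worst. It needs the standard facts about the maximum of independent normals. Let $\Phi,\varphi$ be the standard normal distribution function and density, $\bar\Phi=1-\Phi$. We use $\bar\Phi(x)\le\frac12e^{-x^2/2}$ for $x\ge0$. To see it, let $D(x)=\frac12e^{-x^2/2}-\bar\Phi(x)$; then $D(0)=0=D(\infty)$ and $D'(x)=e^{-x^2/2}\big(\tfrac1{\sqrt{2\pi}}-\tfrac x2\big)$ is first positive and then negative, so $D\ge0$. We also use the textbook asymptotics $\bar\Phi(x)\sim\varphi(x)/x$ as $x\to\infty$. The latter gives $\bar\Phi(a\sqrt L)=N^{-a^2/2-o(1)}$ for each fixed $a>0$.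

**Lemma 3.** Let $Y_1,\dots,Y_N$ be i.i.d. standard normal and $M=\max_iY_i$. Then $\mathbb EM\le\sqrt{2L}$, and as $N\to\infty$, $M/\sqrt{2L}\to1$ in probability and $\mathbb EM/\sqrt{2L}\to1$.

*Proof.* The first bound is the computation (1). Let $0<\delta<1$. By the union bound, $\mathbb P(M>(1+\delta)\sqrt{2L})\le N^{1-(1+\delta)^2}\to0$. With $p=\bar\Phi((1-\delta)\sqrt{2L})=N^{-(1-\delta)^2-o(1)}$ we have $\mathbb P(M<(1-\delta)\sqrt{2L})=(1-p)^N\le e^{-Np}\to0$. Finally $M^-\le Y_1^-$, so $\mathbb EM\ge(1-\delta)\sqrt{2L}\,\mathbb P(M\ge(1-\delta)\sqrt{2L})-\mathbb EY_1^-$, and the ratio to $\sqrt{2L}$ has $\liminf\ge1-\delta$. $\square$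

**Example B (a shared part plus independent parts).** Let $\alpha'\in(0,\sqrt2)$, $\sigma'=\sqrt{1-\alpha'^2/2}$, and
$$X_i=\sigma'Z+\frac{\alpha'}{\sqrt2}Y_i,\qquad Z,Y_1,\dots,Y_N\ \text{i.i.d. standard normal}.$$
Then $\operatorname{Var}X_i=1$, $F=\sigma'Z+\frac{\alpha'}{\sqrt2}M$, and Lemma 3 gives $\mathbb EF=\frac{\alpha'}{\sqrt2}\mathbb EM=(\alpha'+o(1))\sqrt L$.

Let us compute exponents heuristically (Section 9 makes this rigorous). Asking for $Z\approx z\sqrt L$ costs exponent $z^2/2$; asking for $M\approx y\sqrt L$ costs $y^2/2-1$ if $y\ge\sqrt2$, and nothing if $y=\sqrt2$. To reach $F\approx(\alpha'+\beta)\sqrt L$ we need $\sigma'z+\frac{\alpha'}{\sqrt2}y=\alpha'+\beta$. If the shared part does all the work, then $y=\sqrt2$, $z=\beta/\sigma'$, and the cost is $\beta^2/(2\sigma'^2)=\beta^2/(2-\alpha'^2)$. If both are free, we minimize $\frac{z^2+y^2}2-1$ on the constraint line, whose normal $(\sigma',\alpha'/\sqrt2)$ has length $1$; the minimizer is $(z,y)=(\alpha'+\beta)(\sigma',\alpha'/\sqrt2)$,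 at cost $(\alpha'+\beta)^2/2-1$. This is allowed when $y=\alpha'(\alpha'+\beta)/\sqrt2\ge\sqrt2$, that is, $\alpha'^2+\alpha'\beta\ge2$. This is exactly the branch condition in $I_{\alpha'}$.

## 4. Gaussian concentration and the union bound, one at a time

The sensible plan is to bound an exponential moment and apply Markov's inequality. Put
$$K(\ell)=\frac1L\log\mathbb Ee^{\ell\sqrt L(F-\mathbb EF)},\qquad \mathbb P(F\ge\mathbb EF+\beta\sqrt L)\le N^{-(\ell\beta-K(\ell))}\quad(\ell>0).$$
To get the exponent $\beta^2/(2-m^2)$ we want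
$$K(\ell)\le\frac{\ell^2}2\Big(1-\frac{m^2}2\Big) \tag{4}$$
at $\ell=2\beta/(2-m^2)$. Two bounds come for free.

First, $F$ is the maximum of linear functions $\langle v_i,\cdot\rangle$ with $|v_i|\le1$ of a standard Gaussian vector, hence $1$-Lipschitz, and the textbook Gaussian concentration inequality gives $K(\ell)\le\ell^2/2$. This exceeds the target in (4) by $\ell^2m^2/4$. It has not used the size of $\mathbb EF$ at all, and by itself yields only $N^{-\beta^2/2}$.

Second, $\mathbb Ee^{\lambda F}\le Ne^{\lambda^2/2}$ gives $K(\ell)\le\ell^2/2+1-\ell m$. This exceeds the target by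
$$1-\ell m+\frac{\ell^2m^2}4=\Big(1-\frac{\ell m}2\Big)^2,$$
so it is exactly right at $\ell=2/m$ and nowhere else. The value $\ell=2/m$ corresponds to $\beta=\beta_*(m)$.

Can one interpolate? The function $K$ is convex with $K(0)=0$ and $K(2/m)\le 2/m^2-1$, so $K(\ell)\le\ell\,\frac{2-m^2}{2m}=\ell\beta_*(m)/2$ on $[0,2/m]$. Inserted in Markov's inequality this is nontrivial only if $\beta>\beta_*(m)/2$. But in the range of the question
$$\beta\le\sqrt2-m<(\sqrt2-m)\,\frac{\sqrt2+m}{2m}=\frac{\beta_*(m)}2 ,$$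
so it gives nothing there (and for $m+\beta\le\sqrt2$ the union bound (2) is trivial as well). The convexity chord is linear in $\ell$, while (4) is quadratic: this is where the approach stops.

What is missing is a reason why concentration and the union bound cannot both be wasteful for the same $\lambda$. We shall find a number $q\in[0,1]$, attached to the process and to $\lambda$, that controls both losses simultaneously.

**Proposition 4.** Let $\{X_i\}_{i\le N}$ be centered Gaussian with $\operatorname{Var}X_i\le1$. For every $\lambda>0$ there is $q\in[0,1]$ with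
$$\log\mathbb E e^{\lambda F}\le \lambda\min\Big\{\mathbb EF,\ \sqrt{2(1-q)\log N}\Big\}+\frac{\lambda^2}{2}q .$$

If we keep only $\mathbb EF$ in the minimum and use $q\le1$, this is Gaussian concentration. If we keep only the other term, put $\lambda=\ell\sqrt L$ and $y=\sqrt{2(1-q)}$; the right side divided by $L$ is $\ell y+\frac{\ell^2}2-\frac{\ell^2y^2}4=1+\frac{\ell^2}{2}-(1-\frac{\ell y}{2})^2\le1+\frac{\ell^2}2$, which is the union bound. The gain comes from having the same $q$ in both.

## 5. Brownian motion tilted toward its final maximum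

We may write $X_i=\langle v_i,g\rangle$ with $g$ a standard Gaussian vector in some $\mathbb R^d$ and $|v_i|^2=\operatorname{Var}X_i\le1$: factor the covariance matrix as $VV^{T}$ and let $v_i$ be the rows of $V$. Removing repetitions, we assume that the $v_i$ are distinct; there are at most $N$ of them, and $F$ is unchanged. Regard $F$ as a function, $F(x)=\max_i\langle v_i,x\rangle$, so that the random variable is $F(g)$.

Let $A_i$ be the set of $x\in\mathbb R^d$ for which $i$ is the smallest index attaining the maximum. The $A_i$ partition $\mathbb R^d$. Their boundaries lie in the finitely many hyperplanes $\{\langle v_i-v_j,x\rangle=0\}$, $i\ne j$, which are Lebesgue-null, and $\nabla F=v_i$ a.e. on $A_i$. Discard the indices with $|A_i|=0$; the rest still cover $\mathbb R^d$ up to a null set, and by continuity the maximum over them is still $F$.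

The object that carries the proof is a Brownian motion $X$ on $[0,1]$, reweighted by $e^{\lambda F(X_1)}$. The facts used are textbook ones: Itô's formula, Girsanov's theorem (if $dQ/dP=\exp(\int_0^1\langle u,dX\rangle-\frac12\int_0^1|u|^2dt)$ with $u$ bounded and adapted, then $X-\int_0^{\cdot}u\,ds$ is a $Q$-Brownian motion), Bayes' formula for conditional expectations under $Q$, Lévy's upward theorem, and the bound $-\sum_ip_i\log p_i\le\log n$ for the entropy of a probability vector of length $n$.

**Example A, continued.** Here $d=1$, $v_\pm=\pm1$, $F(x)=|x|$. Under the reweighted measure $X_1$ has density proportional to $e^{\lambda|y|}\varphi(y)$. With $s=\sqrt{1-t}$, completing the square gives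
$$h_+(t,x):=\mathbb E\big[e^{\lambda(x+sg)}\mathbf 1_{x+sg>0}\big]=e^{\lambda x+\lambda^2s^2/2}\,\Phi\Big(\frac{x+\lambda s^2}s\Big),$$
and $h_-(t,x)=h_+(t,-x)$. The ratio $p_+=h_+/(h_++h_-)$ is the conditional probability, given $X_t=x$, that the path ends on the positive side. It starts at $\frac12$ (entropy $\log2=\log N$). The average winner $p_+v_++p_-v_-=p_+-p_-$ starts at $0$ and ends at $\pm1$.

In general let $I$ be the winning index at time $1$ and let $b_t$ be the conditional mean of $v_I$ given the path up to time $t$, under the tilted measure. We shall take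
$$q=\int_0^1\mathbb E|b_t|^2\,dt ,$$
a measure of how well the winner $v_I$ is predicted along the way. The drift of the tilted motion turns out to be $\lambda b_t$, so $q$ is the drift's energy. And $1-q$ bounds how much of $v_I$ is still undetermined, which, together with the entropy budget $\log N$, limits how much $v_I$ can be correlated with the driving noise. In Example B, symmetry gives $b_0=(\sigma',\frac{\alpha'}{\sqrt2N}(1,\dots,1))$, so $|b_0|^2=\sigma'^2+\frac{\alpha'^2}{2N}$. Since $b$ is a martingale, $\mathbb E|b_t|^2$ is nondecreasing, so $q\ge|b_0|^2\ge\sigma'^2=1-\alpha'^2/2$.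

## 6. Proof of Proposition 4: one number controls both losses

**Step 1. Heat functions.** The purpose is to define the drift and the conditional probabilities as smooth functions. For $t\in[0,1)$, $x\in\mathbb R^d$ put
$$h_i(t,x)=\mathbb E\big[(e^{\lambda F}\mathbf 1_{A_i})(x+\sqrt{1-t}\,g)\big],\qquad h=\sum_ih_i,\qquad p_i=\frac{h_i}h .$$
We have $h_i(t,x)=\int_{A_i}e^{\lambda F(y)}(2\pi(1-t))^{-d/2}e^{-|x-y|^2/(2(1-t))}dy$. For $(t,x)$ in a compact subset of $(-\infty,1)\times\mathbb R^d$, every derivative of the kernel is at most $Ce^{-c|y|^2}$, while $e^{\lambda F(y)}\le e^{\lambda|y|}$. So one may differentiate under the integral: $h_i$ and $h$ are smooth and solve the equation of the kernel, $\partial_th+\frac12\Delta h=0$ (same for $h_i$). They are strictly positive because $|A_i|>0$.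

Next, the gradient. We have $h(t,x)=\mathbb Ee^{\lambda F(x+\sqrt{1-t}g)}$, $F$ is $1$-Lipschitz, and for each $(t,x)$ the point $x+\sqrt{1-t}g$ is a.s. a point where $F$ is differentiable. The difference quotients in $x$, for increments of length at most $1$, are bounded by $\lambda e^{\lambda(|x|+|g|+1)}$, so dominated convergence gives $\nabla h=\lambda\,\mathbb E[(e^{\lambda F}\nabla F)(x+\sqrt{1-t}g)]=\lambda\sum_iv_ih_i$. Hence
$$u:=\nabla\log h=\lambda b,\qquad b(t,x):=\sum_ip_i(t,x)v_i,\qquad |b|\le1,\quad |u|\le\lambda . \tag{5}$$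

**Step 2. Change of measure.** The purpose is to realize the tilted law as Brownian motion with drift $\lambda b$. Let $X$ be a $d$-dimensional Brownian motion on $[0,1]$ under $P$, $X_0=0$, with its filtration $(\mathcal F_t)$. Let
$$\frac{dQ}{dP}=\frac{e^{\lambda F(X_1)}}{D},\qquad D=\mathbb Ee^{\lambda F(g)}=h(0,0).$$
Since $\Delta\log h=\frac{\Delta h}h-|\nabla\log h|^2$, Itô's formula and the heat equation give, for $t<1$,
$$d\log h(t,X_t)=\frac{\partial_th+\frac12\Delta h}{h}\,dt+\langle u,dX\rangle-\tfrac12|u|^2dt=\langle u,dX\rangle-\tfrac12|u|^2dt .$$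
So $h(t,X_t)=D\exp(\int_0^t\langle u,dX\rangle-\frac12\int_0^t|u|^2ds)$. By the Markov property $h(t,X_t)=\mathbb E_P[e^{\lambda F(X_1)}|\mathcal F_t]$. As $X_1=\lim_{t\uparrow1}X_t$ is determined by the path before time $1$, Lévy's upward theorem gives $h(t,X_t)\to e^{\lambda F(X_1)}$ a.s. as $t\uparrow1$. Because $u$ is bounded, the stochastic integral extends continuously to $t=1$, and
$$e^{\lambda F(X_1)}=D\exp\Big(\int_0^1\langle u_t,dX_t\rangle-\tfrac12\int_0^1|u_t|^2dt\Big),\qquad u_t=u(t,X_t). \tag{6}$$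
By Girsanov's theorem, $B_t=X_t-\int_0^tu_s\,ds$ is a Brownian motion under $Q$. From now on $\mathbb E$ is expectation under $Q$, except that $\mathbb EF$ and $\mathbb EF(g)$ keep their meaning: $g$ is a standard Gaussian vector.

**Step 3. The winner as the end of a martingale.** The purpose is to interpret $p_i$ and $b$. Let $I$ be the index with $X_1\in A_I$ (defined a.s.). Bayes' formula gives
$$Q(I=i\,|\,\mathcal F_t)=\frac{\mathbb E_P[e^{\lambda F(X_1)}\mathbf 1_{A_i}(X_1)|\mathcal F_t]}{\mathbb E_P[e^{\lambda F(X_1)}|\mathcal F_t]}=\frac{h_i(t,X_t)}{h(t,X_t)}=p_i(t,X_t).$$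
Therefore $b_t:=b(t,X_t)=\mathbb E[v_I|\mathcal F_t]$, a bounded continuous martingale on $[0,1)$. Since $v_I$ is determined by the path before time $1$, Lévy's theorem gives $b_t\to v_I$ a.s. as $t\uparrow1$. Put $q=\int_0^1\mathbb E|b_t|^2dt$, which lies in $[0,1]$ because $|b_t|\le1$.

**Step 4. An identity for $\log D$.** The purpose is to split $\log D$ into a noise term and a drift term. By (6) and $dX=dB+u\,dt$,
$$\lambda F(X_1)=\log D+\int_0^1\langle u_t,dB_t\rangle+\tfrac12\int_0^1|u_t|^2dt .$$
The stochastic integral has mean zero ($u$ is bounded), $|u_t|^2=\lambda^2|b_t|^2$, and $|F(X_1)|\le|B_1|+\lambda$ is integrable. So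
$$\log D=\lambda\,\mathbb EF(X_1)-\frac{\lambda^2}2q .$$
On the other hand $F(X_1)=\langle v_I,X_1\rangle=\langle v_I,B_1\rangle+\int_0^1\langle v_I,u_t\rangle dt$. As $u_t$ is $\mathcal F_t$-measurable, $\mathbb E\langle v_I,u_t\rangle=\mathbb E\langle b_t,u_t\rangle=\lambda\mathbb E|b_t|^2$. So $\mathbb EF(X_1)=\mathbb E\langle v_I,B_1\rangle+\lambda q$, and therefore
$$\log D=\lambda\,\mathbb E\langle v_I,B_1\rangle+\frac{\lambda^2}2q . \tag{7}$$

**Step 5. The noise term is at most $\mathbb EF$.** This is the concentration half. By definition of a maximum, $\langle v_I,B_1\rangle\le F(B_1)$, and $B_1$ is standard Gaussian under $Q$. So $\mathbb E\langle v_I,B_1\rangle\le\mathbb EF(g)$.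

**Step 6. An entropy budget.** The purpose is to bound how strongly the noise can steer the probabilities $p_i$. From $h_i=p_ih$ and the heat equations for $h_i$ and $h$,
$$0=\partial_t(p_ih)+\tfrac12\Delta(p_ih)=h\big(\partial_tp_i+\tfrac12\Delta p_i\big)+\langle\nabla p_i,\nabla h\rangle+p_i\big(\partial_th+\tfrac12\Delta h\big),$$
so $\partial_tp_i+\frac12\Delta p_i+\langle u,\nabla p_i\rangle=0$. Under $Q$, $dX=dB+u\,dt$, so Itô's formula leaves only the martingale part. Writing $p_i$ for $p_i(t,X_t)$ and $\theta_i=\nabla\log p_i(t,X_t)$,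
$$dp_i=\langle\nabla p_i,dB\rangle=p_i\langle\theta_i,dB\rangle,\qquad \sum_ip_i\theta_i=\nabla\sum_ip_i=0. \tag{8}$$
Let $\tau_k=(1-\frac1k)\wedge\inf\{t:|X_t|\ge k\}$. Up to $\tau_k$ the point $(t,X_t)$ stays in a compact subset of $[0,1)\times\mathbb R^d$, so the $\log p_i$ and $\theta_i$ are bounded there, and $|B_t|\le k+\lambda$. Moreover $\tau_k$ is nondecreasing in $k$, and $\tau_k\to1$ a.s. because paths are bounded. Itô's formula gives
$$d\sum_ip_i\log p_i=\sum_i(\log p_i+1)\,dp_i+\tfrac12\sum_i\frac1{p_i}\,p_i^2|\theta_i|^2dt .$$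
Up to $\tau_k$ the first sum is a martingale increment with bounded integrand. Taking expectations, and using $\sum p_i\log p_i\le0$ and the entropy bound at time $0$,
$$\tfrac12\,\mathbb E\int_0^{\tau_k}\sum_ip_i|\theta_i|^2dt=\mathbb E\sum_i(p_i\log p_i)(\tau_k)-\sum_ip_i(0)\log p_i(0)\le\log N . \tag{9}$$

**Step 7. The noise term is at most $\sqrt{2(1-q)\log N}$.** This is the union-bound half, refined by $q$. By (8), $db_t=\sum_iv_ip_i\langle\theta_i,dB_t\rangle$. The bracket of the $j$-th coordinates of $b$ and $B$ is $\sum_iv_i^{(j)}p_i\theta_i^{(j)}dt$; summing over $j$, Itô's product formula reads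
$$d\langle b_t,B_t\rangle=\langle b_t,dB_t\rangle+\langle B_t,db_t\rangle+\sum_ip_i\langle v_i,\theta_i\rangle dt .$$
Up to $\tau_k$ the first two terms have bounded integrands and mean zero. Since $\sum_ip_i\theta_i=0$ we may replace $v_i$ by $v_i-b_t$. Cauchy–Schwarz (in $\omega$, $t$ and $i$, with weight $p_i$) and (9) give
$$\mathbb E\langle b_{\tau_k},B_{\tau_k}\rangle=\mathbb E\int_0^{\tau_k}\sum_ip_i\langle v_i-b_t,\theta_i\rangle dt\le\Big(\mathbb E\int_0^1\sum_ip_i|v_i-b_t|^2dt\Big)^{1/2}(2\log N)^{1/2}.$$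
Since $b_t$ is the $p$-mean of the $v_i$,
$$\sum_ip_i|v_i-b_t|^2=\sum_ip_i|v_i|^2-|b_t|^2\le1-|b_t|^2 ,$$
so the right side is at most $\sqrt{2(1-q)\log N}$. As $k\to\infty$, $b_{\tau_k}\to v_I$ and $B_{\tau_k}\to B_1$ a.s., and $|\langle b_{\tau_k},B_{\tau_k}\rangle|\le\sup_{t\le1}|B_t|$, which is integrable. Hence $\mathbb E\langle v_I,B_1\rangle\le\sqrt{2(1-q)\log N}$.

Inserting Steps 5 and 7 in (7) proves Proposition 4. $\square$

## 7. From the exponential moment to the upper tail and the variance

**Corollary 5.** Under the standing hypotheses, for $0<\lambda\le2\sqrt L/m$,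
$$\mathbb Ee^{\lambda(F-\mathbb EF)}\le\exp\Big(\frac{\lambda^2}2\Big(1-\frac{m^2}2\Big)\Big).$$

*Proof.* The purpose is to eliminate the unknown $q$ by taking the worst case. Write $\lambda=\ell\sqrt L$ with $\ell\le2/m$. Subtracting $\lambda\mathbb EF=\ell mL$ in Proposition 4 and dividing by $L$, we get for some $q\in[0,1]$
$$\frac1L\log\mathbb Ee^{\lambda(F-\mathbb EF)}\le G(q):=\ell\min\big\{0,\sqrt{2(1-q)}-m\big\}+\frac{\ell^2q}2 .$$
If $q\le1-m^2/2$, then $\sqrt{2(1-q)}\ge m$, and $G(q)=\ell^2q/2\le\frac{\ell^2}2(1-\frac{m^2}2)$. If $q\ge1-m^2/2$, put $y=\sqrt{2(1-q)}\in[0,m]$, so $q=1-y^2/2$ and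
$$G=\ell(y-m)+\frac{\ell^2}2-\frac{\ell^2y^2}4,\qquad\frac{\partial G}{\partial y}=\ell\Big(1-\frac{\ell y}2\Big)\ge0\quad\text{on }[0,m],$$
because $\ell m\le2$. So $G$ is at most its value at $y=m$, which is $\frac{\ell^2}2-\frac{\ell^2m^2}4$. $\square$

The worst $q$ is $1-m^2/2$, where the two halves balance. The restriction $\ell\le2/m$ is the point at which the union bound takes over, as in Section 4.

**Proof of Theorem 1.** Here $m+\beta\le\sqrt2$ and, by (1), $m<\sqrt2$, so $m^2+m\beta\le\sqrt2\,m<2$, i.e. $\beta\le(2-m^2)/m$. Take $\ell=2\beta/(2-m^2)$, which is then at most $2/m$, and $\lambda=\ell\sqrt L$. Markov's inequality and Corollary 5 give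
$$\mathbb P(F\ge\mathbb EF+\beta\sqrt L)\le\exp\Big(-L\Big(\ell\beta-\frac{\ell^2(2-m^2)}4\Big)\Big)=N^{-\beta^2/(2-m^2)},$$
since $\ell\beta=\frac{2\beta^2}{2-m^2}$ and $\frac{\ell^2(2-m^2)}4=\frac{\beta^2}{2-m^2}$. As $m\ge\alpha$, this is at most $N^{-\beta^2/(2-\alpha^2)}$. $\square$

**Proof of Theorem 2, part 1.** If $m^2+m\beta\le2$, the previous proof used nothing else about $\beta$ and applies verbatim. If $m^2+m\beta\ge2$, the bound is (2). It remains to see that $I_m(\beta)\ge I_\alpha(\beta)$. Fix $\beta$. The quantity $\mu^2+\mu\beta$ increases with $\mu$ and equals $2$ at one point of $(0,\sqrt2)$, so $I_\mu(\beta)$ switches once from the first formula to the second. Each formula is increasing in $\mu$, and by (3) they agree at the switch (where $\beta=(2-\mu^2)/\mu$ and both equal $2/\mu^2-1$). So $\mu\mapsto I_\mu(\beta)$ is increasing, and $m\ge\alpha$. $\square$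

**Proof of Theorem 2, part 2.** Since $|F|\le\max_i|X_i|$ has all exponential moments, $\log\mathbb Ee^{\lambda(F-\mathbb EF)}=\frac{\lambda^2}2\operatorname{Var}F+O(\lambda^3)$ as $\lambda\downarrow0$. Compare with Corollary 5, divide by $\lambda^2/2$ and let $\lambda\downarrow0$: $\operatorname{Var}F\le1-\frac{m^2}2=1-\frac{(\mathbb EF)^2}{2\log N}$. $\square$

## 8. The lower tail: from variance to a Gaussian bound by convexity

One might try to rerun Section 6 with $\lambda<0$. The identity (7) survives, but now $\lambda\,\mathbb E\langle v_I,B_1\rangle$ must be bounded above with $\lambda$ negative, so a lower bound on $\mathbb E\langle v_I,B_1\rangle$ is needed, and Step 5, $\langle v_I,B_1\rangle\le F(B_1)$, points the wrong way. The variance bound just proved gives, through Chebyshev or Cantelli, only a bound of order $1/(\beta^2L)$, not a power of $N$. The extra ingredient is that $F$ is convex: for such a maximum the lower tail is Gaussian with exactly the variance of $F$.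

**Proposition 6.** Under the standing hypotheses let $\sigma^2=\operatorname{Var}F$. Then $\sigma>0$ and
$$\mathbb P(F\le\mathbb EF-t)\le e^{-t^2/(2\sigma^2)}\qquad(t>0). \tag{10}$$

Proposition 6 gives part 3 of Theorem 2. With $t=\beta\sqrt L$, part 2 gives $\frac{t^2}{2\sigma^2}\ge\frac{\beta^2L}{2-m^2}$, and $m\ge\alpha$. The two-sided bound follows by adding part 1, because $I_\alpha(\beta)=\beta^2/(2-\alpha^2)$ when $\beta\le(2-\alpha^2)/\alpha$.

The tool is Ehrhard's inequality (A. Ehrhard, *Math. Scand.* 53 (1983), for convex sets): for the standard Gaussian measure $\gamma$, nonempty convex sets $A,A'$ and $0\le s\le 1$,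
$$\Phi^{-1}\big(\gamma(sA+(1-s)A')\big)\ge s\,\Phi^{-1}(\gamma(A))+(1-s)\,\Phi^{-1}(\gamma(A')).$$
For the half-spaces $A=\{x_1\le a\}$, $A'=\{x_1\le a'\}$ we have $sA+(1-s)A'=\{x_1\le sa+(1-s)a'\}$, and both sides equal $sa+(1-s)a'$.

We also need the function
$$e(c)=\frac1{\bar\Phi(c)}\int_c^\infty\bar\Phi(z)\,dz=\frac{\varphi(c)}{\bar\Phi(c)}-c ,$$
where the second form follows by integrating by parts. It is the mean excess $\mathbb E[\zeta-c\,|\,\zeta>c]$ of a standard normal $\zeta$; for instance $e(0)=2\varphi(0)\approx0.798$. It is positive and nonincreasing. Indeed $\rho=\varphi/\bar\Phi$ satisfies $\rho'=\rho(\rho-c)=\rho\,e(c)>0$, so $\log\bar\Phi$, whose derivative is $-\rho$, is concave. Hence $\bar\Phi(c+y)/\bar\Phi(c)$ is nonincreasing in $c$ for each $y\ge0$, and so is its integral over $y\in(0,\infty)$, which is $e(c)$.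

*Proof of Proposition 6.*

**Step 1. $F$ as a convex function of one normal variable.** The purpose is to reduce to dimension one. Since $\mathbb EF>0$, some $v_i\ne0$; so $F$ is unbounded above, $\mathbb P(F\le\tau)<1$ for all $\tau$, and $\sigma>0$. Let $H(\tau)=\Phi^{-1}(\mathbb P(F\le\tau))\in[-\infty,\infty)$. It is nondecreasing and right-continuous, with $H(\tau)\to\pm\infty$ as $\tau\to\pm\infty$. It is concave: $F$ is convex, so $s\{F\le\tau_1\}+(1-s)\{F\le\tau_2\}\subset\{F\le s\tau_1+(1-s)\tau_2\}$, and Ehrhard's inequality applies (if one of the sets is empty, that $H$ is $-\infty$ and there is nothing to prove). Define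
$$k(z)=\inf\{\tau:H(\tau)\ge z\},\qquad z\in\mathbb R .$$
By the limits of $H$ this is finite, by right-continuity the infimum is attained, and so $k(z)\le\tau\iff z\le H(\tau)$. Clearly $k$ is nondecreasing. It is convex, because $H(sk(z_1)+(1-s)k(z_2))\ge sz_1+(1-s)z_2$ by concavity. Finally, for $\zeta\sim N(0,1)$, $\mathbb P(k(\zeta)\le\tau)=\Phi(H(\tau))=\mathbb P(F\le\tau)$: the variable $k(\zeta)$ has the law of $F$.

**Step 2. A comparison of $\mathbb EF$ with low quantiles.** The purpose is to bound the gap between the mean and a quantile by $\sigma$.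

**Lemma 7.** For every $z_0\in\mathbb R$, $\ \mathbb Ek(\zeta)-k(z_0)\le e(z_0)\,\sigma$.

*Proof.* Let $a=e(z_0)>0$. It suffices to show
$$\mathbb Ek(\zeta)-k(z_0)\le a\,\mathbb E[\zeta k(\zeta)], \tag{11}$$
because $\mathbb E[\zeta k(\zeta)]=\mathbb E[\zeta(k(\zeta)-\mathbb Ek(\zeta))]\le\sigma$ by Cauchy–Schwarz. We express both sides through $k'$, which exists a.e., is nonnegative and nondecreasing, and integrates back to $k$ since finite convex functions are locally Lipschitz. For the right side, $\zeta(k(\zeta)-k(0))\ge0$, and Tonelli gives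
$$\mathbb E[\zeta k(\zeta)]=\mathbb E[\zeta(k(\zeta)-k(0))]=\int_0^\infty k'(z)\int_z^\infty x\varphi(x)\,dx\,dz+\int_{-\infty}^0k'(z)\int_{-\infty}^z|x|\varphi(x)\,dx\,dz=\int_{\mathbb R} k'\varphi ,$$
which is finite because $k(\zeta)$, having the law of $F$, is square integrable. In the same way, splitting at $z_0$,
$$\mathbb Ek(\zeta)-k(z_0)=\int_{z_0}^\infty k'\,\bar\Phi\,dz-\int_{-\infty}^{z_0}k'\,\Phi\,dz .$$
So
$$a\,\mathbb E[\zeta k(\zeta)]-\mathbb Ek(\zeta)+k(z_0)=\int_{\mathbb R}k'w\,dz,\qquad w(z)=\begin{cases}a\varphi(z)-\bar\Phi(z),&z>z_0,\\ a\varphi(z)+\Phi(z),&z<z_0.\end{cases}$$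
The integral converges absolutely: $\bar\Phi/\varphi$ is bounded on $[z_0,\infty)$ and $\Phi/\varphi$ on $(-\infty,z_0]$, so $|w|\le C_{z_0}\varphi$. To see that it is nonnegative, put $W(c)=\int_c^\infty w\,dz$. For $c\ge z_0$,
$$W(c)=a\bar\Phi(c)-\int_c^\infty\bar\Phi\,dz=\bar\Phi(c)\,(a-e(c))\ge0,$$
because $e$ is nonincreasing, and $W(z_0)=0$. For $c<z_0$, $W(c)=\int_c^{z_0}(a\varphi+\Phi)\,dz\ge0$. Letting $c\to-\infty$, also $\int_{\mathbb R}w\ge0$. Since $k'$ is nondecreasing, each set $\{k'>r\}$ is, up to endpoints and null sets, empty, a half-line $(c,\infty)$, or $\mathbb R$. Writing $k'=\int_0^\infty\mathbf 1_{\{k'>r\}}dr$ and using Fubini,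
$$\int k'w\,dz=\int_0^\infty\Big(\int_{\{k'>r\}}w\,dz\Big)dr\ge0 .$$
This is (11). $\square$

The constant in (11) is fitted to $k(z)=(z-z_0)_+$, for which $k'=\mathbf 1_{(z_0,\infty)}$ and $\int k'w=W(z_0)=0$.

**Step 3. Small deviations.** The purpose is to dispose of $t\le\sqrt2\,\sigma$, where Lemma 7 is not needed. Let $s=t/\sigma$ and suppose $s^2\le2$. Cantelli's inequality bounds the probability in (10) by $\frac{\sigma^2}{\sigma^2+t^2}=\frac1{1+s^2}$. The function $\log(1+x)-x/2$ is concave, vanishes at $x=0$ and equals $\log3-1>0$ at $x=2$, so it is nonnegative on $[0,2]$. Hence $\frac1{1+s^2}\le e^{-s^2/2}$.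

**Step 4. Larger deviations.** The purpose is to turn Lemma 7 into the tail bound when $s^2>2$. Let $z_0=H(\mathbb EF-t)$. If $z_0=-\infty$ the probability is $0$. Otherwise $\mathbb P(F\le\mathbb EF-t)=\Phi(z_0)$ and $k(z_0)\le\mathbb EF-t$, so Lemma 7 gives $t\le\mathbb EF-k(z_0)\le e(z_0)\sigma$, i.e. $s\le e(z_0)$.

First we locate $z_0$. We have $e(-1)=1+\varphi(1)/\Phi(1)<1.29<\sqrt2<s$, using $\varphi(1)\approx0.2420$ and $\Phi(1)\approx0.8413$. Since $e$ is nonincreasing, $z_0\ge-1$ would give $e(z_0)\le e(-1)<s$, a contradiction. So $z_0=-z$ with $z>1$.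

Put $r=\varphi(z)/\Phi(z)$. As $\bar\Phi(-z)=\Phi(z)$, we have $e(z_0)=z+r$. On $[1,\infty)$ the functions $z\varphi(z)$ (derivative $(1-z^2)\varphi$) and $r$ are nonincreasing, and $\Phi$ is increasing. So $zr\le\varphi(1)/\Phi(1)<0.29$ and $r<0.29$, and $zr+\frac{r^2}2<0.34<\log2$. With $\Phi(-z)\le\frac12e^{-z^2/2}$ from Section 3,
$$\Phi(z_0)\le\tfrac12e^{-z^2/2}\le e^{-z^2/2-zr-r^2/2}=e^{-e(z_0)^2/2}\le e^{-s^2/2}.$$
This proves (10), hence part 3 of Theorem 2. $\square$

## 9. A shared Gaussian plus independent ones attains the exponents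

We prove part 4 of Theorem 2 with Example B. Fix $\alpha\in(0,\sqrt2)$ and $\beta>0$, and take $\alpha'\in(\alpha,\sqrt2)$, $\sigma'=\sqrt{1-\alpha'^2/2}$, $X_i=\sigma'Z+\frac{\alpha'}{\sqrt2}Y_i$, $M=\max_iY_i$. By Lemma 3, $\mathbb EF\le\alpha'\sqrt L$ and $\mathbb EF=(\alpha'-\eta_N)\sqrt L$ with $0\le\eta_N\to0$. So $\mathbb EF\ge\alpha\sqrt L$ for large $N$, and the hypotheses hold. In the first three steps $\alpha'$ and $\delta\in(0,1)$ are fixed and $o(1)$ refers to $N\to\infty$.

**Step 1. Upper tail, moving the shared part.** The purpose is to realize the first branch. If $M\ge(1-\delta)\sqrt{2L}$ and $\sigma'Z\ge(\beta+\alpha'\delta)\sqrt L$, then $F\ge(\alpha'(1-\delta)+\beta+\alpha'\delta)\sqrt L=(\alpha'+\beta)\sqrt L\ge\mathbb EF+\beta\sqrt L$. By independence, Lemma 3 and $2\sigma'^2=2-\alpha'^2$,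
$$\mathbb P(F\ge\mathbb EF+\beta\sqrt L)\ge(1-o(1))\,\bar\Phi\Big(\frac{(\beta+\alpha'\delta)\sqrt L}{\sigma'}\Big)=N^{-(\beta+\alpha'\delta)^2/(2-\alpha'^2)-o(1)} .$$

**Step 2. Upper tail, moving both parts, when $\alpha^2+\alpha\beta\ge2$.** The purpose is to realize the second branch. Let $x=\alpha'+\beta$ and $y=\alpha'x/\sqrt2$; since $\alpha'>\alpha$, $y\ge\sqrt2$. If $Z\ge\sigma'x\sqrt L$ and $M\ge y\sqrt L$, then $F\ge(\sigma'^2+\frac{\alpha'^2}2)x\sqrt L=x\sqrt L\ge\mathbb EF+\beta\sqrt L$. So
$$\mathbb P(F\ge\mathbb EF+\beta\sqrt L)\ge\mathbb P(Z\ge\sigma'x\sqrt L)\,\mathbb P(M\ge y\sqrt L).$$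
With $p=\bar\Phi(y\sqrt L)=N^{-y^2/2-o(1)}$, $\mathbb P(M\ge y\sqrt L)=1-(1-p)^N\ge1-e^{-Np}\ge\frac12\min(Np,1)$. (For $c\le1$, $1-e^{-c}\ge c-\frac{c^2}2\ge\frac c2$; for $c\ge1$, $1-e^{-c}\ge\frac12$.) Because $1-y^2/2\le0$, this is at least $N^{1-y^2/2-o(1)}$. The product is
$$N^{-\sigma'^2x^2/2+1-\alpha'^2x^2/4-o(1)}=N^{1-x^2/2-o(1)}=N^{-((\alpha'+\beta)^2/2-1)-o(1)} .$$

**Step 3. Lower tail.** The purpose is the same for small values. If $M\le(1+\delta)\sqrt{2L}$ and $\sigma'Z\le-(\beta+\alpha'\delta+\eta_N)\sqrt L$, then $F\le(\alpha'-\beta-\eta_N)\sqrt L=\mathbb EF-\beta\sqrt L$. As in Step 1,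
$$\mathbb P(F\le\mathbb EF-\beta\sqrt L)\ge N^{-(\beta+\alpha'\delta)^2/(2-\alpha'^2)-o(1)} .$$

**Step 4. Letting $\alpha'\downarrow\alpha$ and $\delta\downarrow0$ with $N$.** The purpose is to get the exponents at $\alpha$ itself. As $\alpha'\downarrow\alpha$ and $\delta\downarrow0$, the three exponents converge to $\beta^2/(2-\alpha^2)$, $(\alpha+\beta)^2/2-1$ and $\beta^2/(2-\alpha^2)$. For each $k\ge1$ choose $\alpha'_k,\delta_k$ so that they are within $1/k$ of these limits. Then choose $N_1<N_2<\cdots$ such that for all $N\ge N_k$ the process with parameter $\alpha'_k$ satisfies the hypotheses, has upper-tail probability at least $N^{-I_\alpha(\beta)-2/k}$ (Step 1 if $\alpha^2+\alpha\beta\le2$, Step 2 otherwise), and has lower-tail probability at least $N^{-\beta^2/(2-\alpha^2)-2/k}$. Using $\alpha'_k$ for $N_k\le N<N_{k+1}$ gives the bounds of part 4. Together with parts 1 and 3, the exponents are optimal for every $\beta$.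

**Step 5. The exact range of the exponent $\beta^2/(2-\alpha^2)$.** The purpose is to show that it cannot hold beyond $\beta_*(\alpha)=(2-\alpha^2)/\alpha$ for the upper tail. For $\beta\le\beta_*(\alpha)$, part 1 gives this exponent. The condition reads $\alpha+\beta\le2/\alpha$, and $2/\alpha>\sqrt2$, so it contains $\alpha+\beta\le\sqrt2$. For $\beta>\beta_*(\alpha)$, the identity (3) with $\mu=\alpha$ gives
$$\frac{\beta^2}{2-\alpha^2}-I_\alpha(\beta)=\frac{\alpha^2}{2(2-\alpha^2)}\big(\beta-\beta_*(\alpha)\big)^2>0 .$$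
For the processes of Step 4 the upper-tail probability is at least $N^{-I_\alpha(\beta)-o(1)}$, which for large $N$ exceeds $N^{-(\beta^2+o(1))/(2-\alpha^2)}$. So the exponent $\beta^2/(2-\alpha^2)$ fails there, even with an $o(1)$ correction. This completes the proof of Theorem 2. $\square$
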